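\title{Bryuno's condition is not necessary for holomorphic linearization in dimension $n\ge 2$}

\begin{abstract}
For every $n\ge2$ we construct a dense set of nonresonant $(\lambda_1,\dots,\lambda_n)\in(S^1)^n$ that violate Bryuno's arithmetic condition, although every holomorphic germ with linear part $\mathrm{diag}(\lambda_1,\dots,\lambda_n)$ is holomorphically linearizable. The proof runs a Newton scheme on complete Reinhardt domains. A very small divisor attached to a monomial $z^k$ is paid for by cutting the logarithmic image of the domain with a half-space normal to $k$. Near a strictly convex shape, cuts in well-separated directions do not interfere, so their depths need not be summable.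
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $\mathrm{End}(\mathbb{C}^n,O)$ be the set of germs $f$ of holomorphic self-maps of $\mathbb{C}^n$ at the origin $O$ with $f(O)=O$. Such a germ is \emph{holomorphically linearizable} if there is a germ of biholomorphism $\varphi$ of $(\mathbb{C}^n,O)$ with $\varphi^{-1}\circ f\circ\varphi=df_O$. We ask which linear parts force every germ to be linearizable.

Throughout, $\mathbb{N}=\{0,1,2,\dots\}$, $e_1,\dots,e_n$ is the standard basis, $|\kappa|=\sum_i|\kappa_i|$ for $\kappa\in\mathbb{Z}^n$, and $\lambda^\kappa=\prod_i\lambda_i^{\kappa_i}$. The Euclidean and maximum norms are $|\cdot|_2$ and $|\cdot|_\infty$, and $t^+=\max(t,0)$.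

Let $df_O=\Lambda=\mathrm{diag}(\lambda_1,\dots,\lambda_n)$ and $f=\Lambda+g$. Look for $\varphi=\mathrm{id}+h$ with $h$ vanishing to second order. The equation $f\circ\varphi=\varphi\circ\Lambda$ reads $h\circ\Lambda-\Lambda h=g\circ(\mathrm{id}+h)$. The coefficient of $z^k$ in the $i$th component is $(\lambda^k-\lambda_i)h_{k,i}$ on the left; on the right it involves only $g$ and coefficients of $h$ of degree less than $|k|$. A \emph{resonance} of $\lambda=(\lambda_1,\dots,\lambda_n)$ is a pair $(i,k)$ with $1\le i\le n$, $k\in\mathbb{N}^n$, $|k|\ge2$ and $\lambda^k=\lambda_i$. Without resonances the equation has exactly one formal solution $h$, and the issue is its convergence. The size of the divisors is measured by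
\[
\Omega_\lambda(M)=\min\bigl\{|\lambda^k-\lambda_i| : k\in\mathbb{N}^n,\ 2\le|k|\le M,\ 1\le i\le n\bigr\},\qquad M\ge2,
\]
the worst divisor met up to degree $M$.

The linear part $df_O$, with eigenvalues $\lambda_1,\dots,\lambda_n$, belongs to the \emph{Poincar\'e domain} if all $|\lambda_i|<1$ or all $|\lambda_i|>1$, and to the \emph{Siegel domain} otherwise. In the Poincar\'e domain $|\lambda^k|$ tends to $0$ or to $\infty$ as $|k|\to\infty$; in the absence of resonances no $\lambda_i$ vanishes (otherwise $(i,2e_i)$ is a resonance), so $\Omega_\lambda$ is bounded below by a positive constant. In the Siegel domain the divisors can be small. If $|\lambda_1|=1$, two of the $M$ points $1,\lambda_1,\dots,\lambda_1^{M-1}$ of the circle are within $2\pi/M$ of each other, so $|\lambda_1^{a+1}-\lambda_1|\le2\pi/M$ for some $1\le a\le M-1$ and $\Omega_\lambda(M)\le2\pi/M$. The condition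
\begin{equation}\label{eq:bryuno}
\sum_{\nu=0}^{+\infty}\Bigl(-\frac1{2^\nu}\log\Omega_\lambda(2^{\nu+1})\Bigr)<+\infty \tag{$*$}
\end{equation}
limits the decay of $\Omega_\lambda$. It holds, for instance, when $\Omega_\lambda(M)\ge cM^{-\tau}$ with $c,\tau>0$, since the terms are then $O(\nu2^{-\nu})$. Two theorems of Bryuno frame the question; neither is used in our proofs.

\begin{theorem}[Bryuno, 1971]\label{thm:bryuno1}
Let $f\in\mathrm{End}(\mathbb{C}^n,O)$ be such that $df_O$ belongs to the Siegel domain, is diagonalizable and has no resonances. If its eigenvalues satisfy \eqref{eq:bryuno}, then $f$ is holomorphically linearizable.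
\end{theorem}

\begin{theorem}[Bryuno]\label{thm:bryuno2}
Let $\lambda_1,\dots,\lambda_n\in\mathbb{C}$ be without resonances and such that $\limsup_{M\to+\infty}\bigl(-\frac1M\log\Omega_\lambda(M)\bigr)=+\infty$. Then there is $f\in\mathrm{End}(\mathbb{C}^n,O)$ with $df_O=\mathrm{diag}(\lambda_1,\dots,\lambda_n)$ that is not holomorphically linearizable.
\end{theorem}

Between the two theorems lie the $\lambda$ for which the terms of \eqref{eq:bryuno} are bounded but not summable. For $n=1$, condition \eqref{eq:bryuno} is known to be necessary for the linearizability of all germs with a given linear part in the Siegel domain. Abate \cite{Abate} records that the corresponding question in higher dimension is not settled. We state it as follows.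

\begin{quote}
\textbf{Problem.} Let $n\ge2$ and let $\lambda_1,\dots,\lambda_n\in\mathbb{C}$ be without resonances, with $\mathrm{diag}(\lambda_1,\dots,\lambda_n)$ in the Siegel domain. Suppose that every $f\in\mathrm{End}(\mathbb{C}^n,O)$ with $df_O=\mathrm{diag}(\lambda_1,\dots,\lambda_n)$ is holomorphically linearizable. Must \eqref{eq:bryuno} hold?
\end{quote}

One would guess yes: the answer is yes for $n=1$, and the series in \eqref{eq:bryuno} is the total loss of logarithmic radius in Newton's scheme on polydiscs (Section~\ref{sec:cost}). The answer is no in every dimension $n\ge2$.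

\begin{theorem}\label{thm:main}
Let $n\ge2$. There is a dense set of $(\lambda_1,\dots,\lambda_n)\in(S^1)^n$ such that
\begin{enumerate}
\item[(i)] $\lambda_1,\dots,\lambda_n$ have no resonances;
\item[(ii)] every $f\in\mathrm{End}(\mathbb{C}^n,O)$ with $df_O=\mathrm{diag}(\lambda_1,\dots,\lambda_n)$ is holomorphically linearizable;
\item[(iii)] condition \eqref{eq:bryuno} fails; more strongly,
\[
\sum_{\nu=0}^{+\infty}\Bigl[\bigl(-2^{-\nu}\log\Omega_\lambda(2^{\nu+1})\bigr)^+\Bigr]^p=+\infty\qquad\text{for every } 1\le p<\frac{n+1}2 .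
\]
\end{enumerate}
\end{theorem}

These linear parts lie in the Siegel domain because all $|\lambda_i|=1$. We do not claim that the exponent $\frac{n+1}2$ is optimal.

Section~\ref{sec:idea} explains the mechanism and works it out in the plane. Section~\ref{sec:criterion} states the resulting linearization criterion (Theorem~\ref{thm:criterion}), proved in Section~\ref{sec:proofcrit}. Section~\ref{sec:arith} constructs multipliers that satisfy the criterion and have many very small divisors, and Section~\ref{sec:end} deduces Theorem~\ref{thm:main}.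

\section{Newton's scheme and the shape of the domain}\label{sec:idea}

\subsection{The formal step}

A germ of holomorphic map has \emph{order $\ge d$} if its Taylor series has no terms of degree less than $d$. Newton's scheme removes all nonlinear terms of degrees $N+1,\dots,2N$ at once.

\begin{lemma}\label{lem:formal}
Let $\lambda$ have no resonances, let $N\ge1$, and let $f=\Lambda+g$ be a germ with $g=\sum g_kz^k$ of order $\ge N+1$. Define the polynomial map $h=\sum_{N<|k|\le2N}h_kz^k$ by
\begin{equation}\label{eq:h}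
h_{k,i}=\frac{g_{k,i}}{\lambda^k-\lambda_i}\qquad(N<|k|\le2N,\ 1\le i\le n),
\end{equation}
and let $\varphi=\mathrm{id}+h$. Then $\varphi^{-1}\circ f\circ\varphi=\Lambda+g_+$ with $g_+$ of order $\ge2N+1$.
\end{lemma}

\begin{proof}
If $G$ has order $\ge N+1$, $A$ has order $\ge1$ and $B$ has order $\ge d\ge1$, then $G\circ(A+B)-G\circ A$ has order $\ge N+d$: each term in the expansion of $(A+B)^k-A^k$ has one factor from $B$ and $|k|-1\ge N$ further factors of order $\ge1$.

By \eqref{eq:h}, $g'=g-(h\circ\Lambda-\Lambda h)$ is the part of $g$ of degree $>2N$. The identity $\varphi\circ(\Lambda+g_+)=f\circ\varphi$ reads $g_++h\circ(\Lambda+g_+)=\Lambda h+g\circ\varphi$, that is,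
\[
g_+=g'+\bigl(g\circ(\mathrm{id}+h)-g\bigr)-\bigl(h\circ(\Lambda+g_+)-h\circ\Lambda\bigr).
\]
The first two terms have order $\ge2N+1$. If the lowest degree present in $g_+$ were $d\le2N$ (note $d\ge1$), the right side would have order $\ge\min(2N+1,N+d)>d$, a contradiction.
\end{proof}

\subsection{What a small divisor costs}\label{sec:cost}

An open set $D\subset\mathbb{C}^n$ is a \emph{complete Reinhardt domain} if $z\in D$ and $|z_i'|\le|z_i|$ for all $i$ imply $z'\in D$. A holomorphic map on such a domain is the sum of its Taylor series at $O$. If $|\lambda_i|=1$ for all $i$, then $\Lambda D=D$. We write $\|g\|_D=\sup_D|g|_\infty$, and for $z\in\mathbb{C}^n$ we always put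
\[
x=(\log|z_1|,\dots,\log|z_n|)\in[-\infty,\infty)^n,\qquad\text{so that } |z^k|=e^{k\cdot x} \text{ when all } z_i\ne0.
\]
The domain $D$ is determined by its \emph{logarithmic image}, the set of these $x$, and the homothety $z\mapsto e^{-\sigma}z$ becomes the translation by $-\sigma\mathbf{1}$, where $\mathbf{1}=(1,\dots,1)$.

\begin{lemma}\label{lem:standard}
Let $g=\sum g_kz^k$ be holomorphic and bounded on a complete Reinhardt domain $D$.
\begin{enumerate}
\item[(a)] (Cauchy) $|g_{k,i}|\,|z^k|\le\|g\|_D$ for all $z\in D$, all $k$ and all $i$.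
\item[(b)] (Schwarz) If $g$ has order $\ge d$ and $\sigma>0$, then $\|g\|_{e^{-\sigma}D}\le e^{-d\sigma}\|g\|_D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If all $z_i\neq0$, apply Cauchy's formula on the torus $\{|z'_i|=|z_i|\ \forall i\}\subset D$; such $z$ are dense in $D$. (b) For $z\in e^{-\sigma}D$ the function $t\mapsto g_i(tz)/t^d$ is holomorphic near the disc $|t|\le e^\sigma$ and bounded by $e^{-d\sigma}\|g\|_D$ on its boundary; evaluate at $t=1$.
\end{proof}

Run the scheme with $N=2^j$ at step $j$. If $g$ is bounded on a polydisc $D$, then on $e^{-\tau}D$ each term of $h$ satisfies $|h_{k,i}z^k|\le e^{-\tau N}\|g\|_D/\Omega_\lambda(2N)$. To keep these terms below $\|g\|_D$ one takes $\tau=\tau_j=-2^{-j}\log\Omega_\lambda(2^{j+1})$, the $j$th term of \eqref{eq:bryuno}. After all steps the radius has been multiplied by $\exp(-\sum_j\tau_j)$, which is positive exactly when \eqref{eq:bryuno} holds. For $n=1$ a bounded complete Reinhardt domain is a disc and the scheme has no other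 choice.

For $n\ge2$ the homothety is wasteful when only one monomial has a very small divisor. Let $|\lambda_i|=1$ for all $i$ and $k=\kappa+e_i$ with $\kappa\in\mathbb{N}^n$, so that $|\lambda^k-\lambda_i|=|\lambda^\kappa-1|=e^{-w|\kappa|}$, say. The \emph{direction} of $\kappa$ is
\[
s=\kappa/|\kappa|\in\Delta=\Bigl\{s\in\mathbb{R}_{\ge0}^n:\ \sum_i s_i=1\Bigr\}.
\]
Let $x^*\in\mathbb{R}^n$ lie in the closure of the logarithmic image of $D$. Cauchy's estimate gives $|g_{k,i}|\le\|g\|_D\,e^{-k\cdot x^*}$, hence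
\[
|h_{k,i}z^k|\le\|g\|_D\;e^{x_i-x_i^*}\exp\bigl(|\kappa|\,(s\cdot x-s\cdot x^*+w)\bigr).
\]
Up to the factor $e^{x_i-x_i^*}$, which does not grow with the degree, the term is harmless on the half-space $s\cdot x<s\cdot x^*-w$. So it is enough to \emph{cut} the domain in the direction $s$ at depth $w$ below the \emph{test point} $x^*$. The best test point maximizes $s\cdot x$. The question becomes one of convex geometry: how much does a cut in one direction lower $\sup s'\cdot x$ in the other directions $s'$?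

\subsection{The plane}\label{sec:plane}

Let $n=2$. For the unit bidisc the logarithmic image is the quadrant $x_1,x_2<0$, and $\sup s'\cdot x=0$ for all $s'\in\Delta$, attained at the corner. The cut in the direction $(\frac12,\frac12)$ at depth $w$ replaces the corner by the vertices $(0,-2w)$ and $(-2w,0)$, so $\sup s'\cdot x$ drops to $-2w\min(s_1',s_2')$. All directions with $s_1',s_2'\ge\frac14$ lose at least $w/2$, because they share one test point.

A strictly convex shape gives each direction its own test point. In any dimension put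
\[
\xi(s)=s-\tfrac12|s|_2^2\,\mathbf{1},\qquad \Pi=\bigl\{x\in\mathbb{R}^n:\ s\cdot x<\tfrac12|s|_2^2\ \text{ for all } s\in\Delta\bigr\}.
\]
Since $s'\cdot\mathbf{1}=1$ for $s'\in\Delta$, we have $s'\cdot\xi(s)=s'\cdot s-\frac12|s|_2^2$, that is,
\begin{equation}\label{eq:parabola}
s'\cdot\xi(s)=\tfrac12|s'|_2^2-\tfrac12|s'-s|_2^2\qquad(s,s'\in\Delta).
\end{equation}
Thus $\xi(s)$ is a boundary point of $\Pi$ that maximizes $s\cdot x$, and it survives the cut $s'\cdot x\le\frac12|s'|_2^2-w$ exactly when $\frac12|s'-s|_2^2\ge w$.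

For $n=2$ write $s(t)=(\frac12+t,\frac12-t)$, $y_1=\frac12(x_1-x_2)$, $y_2=\frac12(x_1+x_2)$. Then $s(t)\cdot x=y_2+2ty_1$, $\frac12|s(t)|_2^2=\frac14+t^2$, and $\xi(s(t))$ has coordinates $(y_1,y_2)=(t,\frac14-t^2)$. The test points form an arc of the parabola $y_2=\frac14-y_1^2$. On the parabola $s(t)\cdot x=\frac14+t^2-(y_1-t)^2$, so the cut in the direction $s(t)$ at depth $w$ removes only the points with $|y_1-t|<\sqrt w$; see Figure~\ref{fig:caps}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=3,yscale=1.5]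
\fill[gray!40] plot[domain=-1.4:-0.6] (\x,{-(\x)*(\x)}) -- cycle;
\fill[gray!40] plot[domain=-0.4:0.4] (\x,{-(\x)*(\x)}) -- cycle;
\fill[gray!40] plot[domain=0.6:1.4] (\x,{-(\x)*(\x)}) -- cycle;
\draw[thick] plot[domain=-1.5:1.5,samples=60] (\x,{-(\x)*(\x)});
\draw[dashed] plot[domain=-1.45:1.45,samples=60] (\x,{-(\x)*(\x)-0.16});
\draw (-1.4,-1.96) -- (-0.6,-0.36);
\draw (-0.4,-0.16) -- (0.4,-0.16);
\draw (0.6,-0.36) -- (1.4,-1.96);
\node[circle,fill,inner sep=1.3pt,label=above left:{$\xi(s(t_1))$}] at (-1,-1) {};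
\node[circle,fill,inner sep=1.3pt,label=above:{$\xi(s(t_2))$}] at (0,0) {};
\node[circle,fill,inner sep=1.3pt,label=above right:{$\xi(s(t_3))$}] at (1,-1) {};
\node at (0,-1.2) {$\Pi-w\mathbf{1}$};
\end{tikzpicture}
\caption{The case $n=2$ in the coordinates $y_1=\frac12(x_1-x_2)$ (horizontal) and $y_2=\frac12(x_1+x_2)$ (vertical), not to scale. The solid curve is the parabolic boundary of $\Pi$. Three cuts of the same depth $w$, in well-separated directions $s(t_1),s(t_2),s(t_3)$, remove the shaded caps of half-width $\sqrt w$. Each test point (dot) is removed by its own cut only, and the translate $\Pi-w\mathbf{1}$ (dashed boundary) is untouched by all three cuts.}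
\label{fig:caps}
\end{figure}

Take $w=1/(4M^2)$ and the $M+1$ values $t=-\frac14+\frac{i}{2M}$, $0\le i\le M$, which are spaced by $\sqrt w$. The $M+1$ cuts of depth $w$ can be made in any order, each test point still being present when it is needed. Their depths add up to more than $1/(4M)$. What remains contains $\Pi-w\mathbf{1}$, so the domain has lost only $1/(4M^2)$. Now let generation $M=1,2,\dots$ of cuts be made from the translate $\Pi-\sum_{M'<M}(2M')^{-2}\mathbf{1}$ left by the earlier generations. The domain loses $\sum 1/(4M^2)<\infty$ in total, while the sum of the depths, which is what the series \eqref{eq:bryuno} sees, exceeds $\sum1/(4M)=\infty$.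

In dimension $n$ a generation of depth $\delta$ holds about $\delta^{-(n-1)/2}$ directions. It costs the domain about $\delta$ and contributes about $\delta^{\,p-(n-1)/2}$ to the series in Theorem~\ref{thm:main}(iii). If $p-\frac{n-1}2<1$, the costs can be summable while the contributions are not; this is the source of the exponent $\frac{n+1}2$.

\section{A linearization criterion}\label{sec:criterion}

The criterion describes multipliers whose very small divisors come from a sparse sequence of multi-indices $k_m$, with direction $s_m$, depth $w_m$, and \emph{level} $v_m$, meaning that the $m$th cut is made from the translate $\Pi+v_m\mathbf{1}$.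

\begin{theorem}\label{thm:criterion}
Let $|\lambda_1|=\dots=|\lambda_n|=1$, $0<\mu<1$, $V\ge0$, $K_0\ge1$. Let $k_m\in\mathbb{Z}_{\ge2}^n$, $w_m\in(0,1]$, $v_m\in[-V,0]$ $(m\ge1)$, and $s_m=k_m/|k_m|\in\Delta$, satisfy
\begin{enumerate}
\item[(H1)] $s_{m,i}\ge\mu$ for all $m,i$, and $|k_{m+1}|>4|k_m|^2$;
\item[(H2)] $v_m\le v_l-3w_l+\frac12|s_l-s_m|_2^2$ for all $l<m$;
\item[(H3)] for every $\kappa\in\mathbb{Z}^n$ with $|\kappa|\ge K_0$, either $|\lambda^\kappa-1|\ge e^{-|\kappa|^{1/2}}$, or $\kappa=\pm ak_m$ for some $m$ and some integer $1\le a\le|k_m|$; moreover $|\lambda^{ak_m}-1|\ge e^{-w_m|k_m|}$ for all $m$ and $1\le a\le|k_m|$.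
\end{enumerate}
Then $\lambda_1,\dots,\lambda_n$ have no resonances, and every $f\in\mathrm{End}(\mathbb{C}^n,O)$ with $df_O=\Lambda=\mathrm{diag}(\lambda_1,\dots,\lambda_n)$ is holomorphically linearizable.
\end{theorem}

In (H3) the ordinary divisors, bounded below by $e^{-|\kappa|^{1/2}}$, are paid for by homotheties with summable losses. The multiples $ak_m$ must be allowed among the exceptions because $|\lambda^{ak}-1|\le a|\lambda^k-1|$. The multiple $ak_m$ appears at a step $j$ with $2^j\le a|k_m|$ and needs a further cut in the same direction, of depth $w_m/a\le w_m|k_m|2^{-j}$; these depths form a geometric series, and we shall bound their sum by $3w_m$. By \eqref{eq:parabola}, (H2) says precisely that the point $\xi(s_m)+v_m\mathbf{1}$ lies in the half-space $s_l\cdot x\le\frac12|s_l|_2^2+v_l-3w_l$ left by all the cuts in the direction $s_l$. The growth condition in (H1) ensures that the cuts in the direction $s_m$ are finished before those in the direction $s_{m+1}$ begin. The bound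 $v_m\ge-V$ keeps a fixed polydisc inside all domains.

\begin{remark}\label{rem:summable}
If all directions $s_m$ coincide, as they do for $n=1$, then (H2) with $m=l+1$ forces $3\sum w_l\le V$. Whenever $\sum w_m<\infty$, condition \eqref{eq:bryuno} holds and Theorem~\ref{thm:bryuno1} already gives linearizability. Indeed, each divisor of degree $\le M$ equals $|\lambda^\kappa-1|$ with $0<|\kappa|\le M+1$, so (H3) gives $-\log\Omega_\lambda(M)\le C+(M+1)^{1/2}+\sum_{|k_m|\le M+1}w_m|k_m|$, where $C$ accounts for the finitely many $\kappa$ with $|\kappa|<K_0$ (none has $\lambda^\kappa=1$, as shown below); and the sum of $2^{-\nu}$ over the $\nu$ with $2^{\nu+1}+1\ge|k_m|$ is at most $8/|k_m|$. The criterion is of use when the last term of (H2) allows $\sum w_m=\infty$.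
\end{remark}

\section{Proof of the criterion}\label{sec:proofcrit}

We first exclude resonances. Suppose $\lambda^\kappa=1$ with $\kappa\in\mathbb{Z}^n\setminus\{0\}$, and take an integer $t$ with $t|\kappa|\ge K_0$. Then $\lambda^{t\kappa}=1$, while both alternatives in (H3) give $|\lambda^{t\kappa}-1|>0$ (note $|\lambda^{-ak_m}-1|=|\lambda^{ak_m}-1|$). A resonance $(i,k)$ would give $\lambda^\kappa=1$ with $\kappa=k-e_i\ne0$.

\subsection{Admissible domains}

We never use $\Pi$ itself as a domain. A cut needs only one test point, so we keep only the finitely many half-spaces already imposed, inside a polydisc. For a finite set $F$ of indices and real numbers $c$, $H_l$ $(l\in F)$ let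
\[
D\bigl(c,(H_l)_{l\in F}\bigr)=\bigl\{z\in\mathbb{C}^n:\ |z_i|<e^c\ \ \forall i,\quad s_l\cdot x<H_l\ \ \forall l\in F\bigr\},
\]
where $s_l\cdot x=-\infty$ if some $z_i=0$. This is a complete Reinhardt domain, and $e^{-\sigma}D(c,(H_l))=D(c-\sigma,(H_l-\sigma))$ because $s_l\cdot\mathbf{1}=1$. Put
\[
b=V+5,\qquad \gamma=\tfrac14e^{-(b+1)/\mu},
\]
and call the domain \emph{admissible} if $0\le c\le1$ and $H_l\ge-b$ for all $l\in F$. Every admissible domain contains the polydisc $P=\{|z_i|<e^{-b}\ \forall i\}$.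

Compositions with $\mathrm{id}+h$ move points additively, while the domains shrink multiplicatively. Near a coordinate hyperplane a homothety moves $z_i$ very little, so one must check that it still creates room of a uniform size.

\begin{lemma}\label{lem:room}
Let $D$ be admissible and $0<\sigma\le1$. If $z\in e^{-\sigma}D$ and $|\zeta|_\infty\le\gamma\sigma$, then $z+\zeta\in D$.
\end{lemma}

\begin{proof}
Let $D=D(c,(H_l))$ and $x_i'=\log|z_i+\zeta_i|$. Since $c\ge0$ and $1-e^{-\sigma}\ge\sigma/2$, we have $e^c-e^{c-\sigma}\ge\sigma/2>\gamma\sigma$, so $x_i'<c\le1$ for all $i$.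

Suppose $|z_i+\zeta_i|\le4\gamma$ for some $i$. By (H1), $s_{l,i}\log(4\gamma)\le\mu\log(4\gamma)=-(b+1)$, so $s_l\cdot x'\le-(b+1)+(1-s_{l,i})<-b\le H_l$ for all $l$.

Otherwise $|z_i|\ge4\gamma-\gamma\sigma\ge2\gamma$ for all $i$, so $x_i'\le x_i+|\zeta_i|/|z_i|\le x_i+\sigma/2$ and $s_l\cdot x'<H_l-\sigma+\sigma/2<H_l$.
\end{proof}

This is the only use of the bound $s_{m,i}\ge\mu$, and no uniform $\gamma$ exists without it. Take $n=2$, $c=1$, one constraint $s\cdot x<0$ with $s=(\epsilon,1-\epsilon)$, and $z=(0,e^{1/4})\in e^{-1/2}D$. Then $z+(\zeta_1,0)\in D$ requires $|\zeta_1|<e^{-(1-\epsilon)/(4\epsilon)}$, which tends to $0$ with $\epsilon$.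

\subsection{The analytic step}

The next lemma carries out the conjugation once $h$ is known to be small; the small divisors play no part in it.

\begin{lemma}\label{lem:step}
Let $0<\sigma\le1$ and $N\ge1$. Let $E\subset D$ be admissible domains such that $e^{-6\sigma}E$ is admissible, and put $E^q=e^{-q\sigma}E$. Let $f=\Lambda+g$ be holomorphic on $D$ with $g$ of order $\ge N+1$ and $\eta=\|g\|_D\le\gamma\sigma$. Let $h$ be given by \eqref{eq:h}, let $\varphi=\mathrm{id}+h$, and assume $\|h\|_{E^1}\le\eta/(2n)$. Then $\varphi(E^6)\subset D$, and the germ $\varphi^{-1}\circ f\circ\varphi$ extends to a holomorphic map $\Lambda+g_+$ on $E^6$ with $g_+$ of order $\ge2N+1$ and $\|g_+\|_{E^6}\le2e^{-2N\sigma}\eta$.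
\end{lemma}

\begin{proof}
The domains $E^1,\dots,E^5$ are admissible, since their parameters lie between those of $E$ and of $E^6$. Let $\varepsilon=\eta/(2n)\le\gamma\sigma$. Lemma~\ref{lem:room} gives $\varphi(E^5)\subset E^4\subset D$, and $E^6\subset E^5$.

\emph{The inverse on $E^3$.} For $z\in E^2$ the closed polydisc of radius $\gamma\sigma$ about $z$ lies in $E^1$ by Lemma~\ref{lem:room}, so all first partial derivatives of the $h_i$ are bounded on $E^2$ by $\varepsilon/(\gamma\sigma)\le1/(2n)$. For $y\in E^3$ the convex set $\{|z-y|_\infty\le\varepsilon\}$ lies in $E^2$; the map $z\mapsto y-h(z)$ sends it to itself and is $\frac12$-Lipschitz on it for $|\cdot|_\infty$. Let $\psi(y)$ be the fixed point. The iterates $\psi_0(y)=y$, $\psi_{t+1}(y)=y-h(\psi_t(y))$ are holomorphic on $E^3$ and $|\psi_t-\psi|_\infty\le2^{-t}\varepsilon$, so $\psi$ is holomorphic. It satisfies $\varphi\circ\psi=\mathrm{id}$, $|\psi(y)-y|_\infty\le\varepsilon$ and $\psi(0)=0$, so $\psi=\varphi^{-1}$ as germs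 at $O$.

\emph{The conjugate on $E^5$.} For $z\in E^5$ we have $\varphi(z)\in E^4$, hence $\Lambda\varphi(z)\in E^4$ because $|\lambda_i|=1$, and $|g(\varphi(z))|_\infty\le\eta\le\gamma\sigma$. By Lemma~\ref{lem:room}, $y=f(\varphi(z))\in E^3$. So $\psi\circ f\circ\varphi=\Lambda+g_+$ is defined on $E^5$, with
\[
g_+(z)=\bigl(\psi(y)-y\bigr)+\Lambda h(z)+g(\varphi(z)),\qquad\|g_+\|_{E^5}\le2\varepsilon+\eta\le2\eta .
\]
By Lemma~\ref{lem:formal}, $g_+$ has order $\ge2N+1$, and Lemma~\ref{lem:standard}(b) gives the bound on $E^6$.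
\end{proof}

\subsection{The sequence of domains}

At step $j$ we take $N=2^j$, and each of the six homotheties of Lemma~\ref{lem:step} loses
\[
\sigma_j=2^{-j/4}.
\]
These losses are summable, and the gain $e^{-\sigma_jN}=e^{-N^{3/4}}$ beats both an ordinary divisor, of size at least $e^{-2N^{1/2}}$, and the number of monomials, at most $(2N+1)^n$. Accordingly let
\[
A_j=(2^{j+1}+1)^n\exp\bigl(2\cdot2^{j/2}+b+1-2^{3j/4}\bigr),\qquad A_j\to0 .
\]

\emph{Blocks.} Define $j_m$ by $2^{j_m}\le|k_m|<2^{j_m+1}$ and let $B_m=\{j\ge j_m:\ 2^j\le|k_m|^2\}\ni j_m$. These will turn out to contain all steps at which an exceptional multiple of $k_m$ occurs. For $j\in B_m$, (H1) gives $2^j\le|k_m|^2<|k_{m+1}|/4<2^{j_{m+1}}$. So $j_m\le j<j_{m+1}$ for $j\in B_m$, and the blocks are disjoint.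

\emph{Start.} For an index $m_*$ let $j_*$ be the least integer with $2^{j_*}>|k_{m_*}|^2$. Then no $j\ge j_*$ lies in a block $B_m$ with $m\le m_*$, and $2^{j_*}\le2|k_{m_*}|^2<|k_{m_*+1}|$ gives $j_*\le j_{m_*+1}$. Fix $m_*$ so large that
\begin{equation}\label{eq:start}
2^{j_*}\ge K_0,\qquad\sum_{j\ge j_*}6\sigma_j\le1,\qquad A_j\le\frac1{2n}\quad(j\ge j_*).
\end{equation}
From now on $j\ge j_*$ and $l,m>m_*$. Let $S_j=\sum_{j_*\le i<j}6\sigma_i\in[0,1]$ be the total homothety before step $j$.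

\emph{Depths.} For $j\in B_m$ put $\tau_j=w_m\min(1,|k_m|2^{-j})$. Since $|k_m|2^{-(j_m+i)}<2^{1-i}$,
\[
\sum_{j\in B_m}\tau_j\le w_m+w_m\sum_{i\ge1}2^{1-i}=3w_m .
\]
The level of the direction $s_m$ before step $j$ is $u_m^{(j)}=v_m-\sum_{i\in B_m,\ i<j}\tau_i$, so
\begin{equation}\label{eq:levels}
-V-3\le v_m-3w_m\le u_m^{(j)}\le v_m\le0 .
\end{equation}

\emph{Domains.} Let $c_j=1-S_j$, $H_m^{(j)}=\frac12|s_m|_2^2+u_m^{(j)}-S_j$, $F_j=\{l>m_*:\ j_l<j\}$ and
\[
D_j=D\bigl(c_j,(H_l^{(j)})_{l\in F_j}\bigr),\qquad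
E_j=\begin{cases}D_j\cap\{s_m\cdot x<H_m^{(j)}-\tau_j\}&\text{if } j\in B_m,\\ D_j&\text{if $j$ lies in no block.}\end{cases}
\]
As $j_*\le j_{m_*+1}$, the set $F_{j_*}$ is empty and $D_{j_*}$ is the polydisc of radius $e$.

\begin{lemma}\label{lem:domains}
For $j\ge j_*$ we have $D_{j+1}=e^{-6\sigma_j}E_j$, and $D_j$, $E_j$ are admissible.
\end{lemma}

\begin{proof}
We have $c_{j+1}=c_j-6\sigma_j$, and $H_l^{(j+1)}=H_l^{(j)}-6\sigma_j$ if $j\notin B_l$. If $j$ lies in no block, no $j_l$ equals $j$, so $F_{j+1}=F_j$ and the identity follows. If $j\in B_m$, then $F_{j+1}=F_j\cup\{m\}$, because $j_m\le j$ and $j_l\neq j$ for $l\ne m$. The new constraint of $E_j$ implies the constraint of $D_j$ in the direction $s_m$, if there is one, and $H_m^{(j+1)}=H_m^{(j)}-\tau_j-6\sigma_j$; the identity follows again. By \eqref{eq:start} and \eqref{eq:levels}, $c_j\in[0,1]$ and $H_l^{(j)}\ge-V-4\ge-b$, so $D_j$ is admissible. The parameters of $E_j=e^{6\sigma_j}D_{j+1}$ are $c_j$ and $H_l^{(j+1)}+6\sigma_j\ge-b$.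
\end{proof}

The cut at step $j\in B_m$ has depth $\tau_j$ below the height $H_m^{(j)}$. It is useful only if the closure of $D_j$ still reaches that height in the direction $s_m$. This is where (H2) enters.

\begin{lemma}\label{lem:test}
Let $j\in B_m$ and $x^*=\xi(s_m)+(u_m^{(j)}-S_j)\mathbf{1}$. Then $s_m\cdot x^*=H_m^{(j)}$, $x_i^*\ge-b$ for all $i$, and every bounded holomorphic $g$ on $D_j$ satisfies $|g_{k,i}|\le\|g\|_{D_j}e^{-k\cdot x^*}$ for all $k$ and $i$.
\end{lemma}

\begin{proof}
The equality is \eqref{eq:parabola} with $s'=s=s_m$. Since $0\le s_{m,i}\le1$ and $|s_m|_2\le1$, \eqref{eq:levels} gives $-b\le-\frac12-(V+3)-1\le x_i^*\le1-S_j=c_j$. Let $l\in F_j\setminus\{m\}$. Then $j_l<j<j_{m+1}$, so $l<m$, and (H2) with \eqref{eq:levels} gives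
\[
u_m^{(j)}\le v_m\le v_l-3w_l+\tfrac12|s_l-s_m|_2^2\le u_l^{(j)}+\tfrac12|s_l-s_m|_2^2 .
\]
By \eqref{eq:parabola},
\[
s_l\cdot x^*=\tfrac12|s_l|_2^2-\tfrac12|s_l-s_m|_2^2+u_m^{(j)}-S_j\le\tfrac12|s_l|_2^2+u_l^{(j)}-S_j=H_l^{(j)} .
\]
So $x^*$ satisfies all the inequalities defining $D_j$ in the weak form, and $x^*-t\mathbf{1}$ satisfies them strictly for $t>0$. Apply Lemma~\ref{lem:standard}(a) at a point with $\log|z_i|=x_i^*-t$ and let $t\to0$.
\end{proof}

\subsection{The small divisor estimate}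

\begin{lemma}\label{lem:divisors}
Let $j\ge j_*$, $N=2^j$, $\sigma=\sigma_j$. Let $g$ be holomorphic on $D_j$ with $\eta=\|g\|_{D_j}<\infty$, and let $h$ be given by \eqref{eq:h}. Then $\|h\|_{e^{-\sigma}E_j}\le A_j\eta$.
\end{lemma}

\begin{proof}
Fix $i$, $k$ with $N<|k|\le2N$, and $z=e^{-\sigma}z'$ with $z'\in E_j\subset D_j$. Put $\kappa=k-e_i$. Then $|\lambda^k-\lambda_i|=|\lambda^\kappa-1|$ and $|\kappa|=|k|\pm1$, so $K_0\le N\le|\kappa|\le2N+1\le4N$ and (H3) applies.

\emph{Ordinary divisor:} $|\lambda^\kappa-1|\ge e^{-|\kappa|^{1/2}}\ge e^{-2\sqrt N}$. Lemma~\ref{lem:standard}(a) at $z'$ gives $|g_{k,i}z^k|\le e^{-\sigma|k|}\eta$, so $|h_{k,i}z^k|\le e^{2\sqrt N}e^{-\sigma N}\eta$.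

\emph{Exceptional divisor:} $\kappa=\pm ak_m$ with $1\le a\le|k_m|$, for some $m\ge1$. The entries of $\kappa$ are $\ge-1$ and those of $-ak_m$ are $\le-2$, so the sign is $+$; this is the use of $k_m\in\mathbb{Z}_{\ge2}^n$. Thus $k=ak_m+e_i$ and $a|k_m|=|k|-1\in[N,2N-1]$. Then $|k_m|<2^{j+1}$ gives $j_m\le j$, and $2^j\le a|k_m|\le|k_m|^2$. Hence $j\in B_m$, which forces $m>m_*$, and
\[
a\tau_j=w_m\min(a,\,a|k_m|2^{-j})\ge w_m .
\]
Write $H=H_m^{(j)}$. The cut defining $E_j$ and the bound $|z_i'|<e^{c_j}\le e$ give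
\[
|z^k|=e^{-\sigma|k|}\,|(z')^{ak_m}|\,|z_i'|\le e^{-\sigma N}e^{a|k_m|(H-\tau_j)}\,e .
\]
Lemma~\ref{lem:test} gives $|g_{k,i}|\le\eta\,e^{-a|k_m|H-x_i^*}\le\eta\,e^{-a|k_m|H+b}$. With $|\lambda^\kappa-1|\ge e^{-w_m|k_m|}$ we obtain
\[
|h_{k,i}z^k|\le\eta\,e^{b+1}e^{-\sigma N}e^{|k_m|(w_m-a\tau_j)}\le\eta\,e^{b+1}e^{-\sigma N}.
\]

In both cases the term is at most $\eta\exp(2\sqrt N+b+1-N^{3/4})$, and there are at most $(2N+1)^n$ multi-indices $k$.
\end{proof}

\subsection{Convergence}

Let $f\in\mathrm{End}(\mathbb{C}^n,O)$ with $df_O=\Lambda$. Lemma~\ref{lem:formal}, applied for $N=1,2,4,\dots,2^{j_*-1}$, gives a germ $\chi$ tangent to the identity with $\chi^{-1}\circ f\circ\chi=\Lambda+\tilde g$ and $\tilde g$ of order $\ge2^{j_*}+1$. This finite number of steps absorbs all divisors of low degree, whatever their size. Conjugate further by the homothety $z\mapsto\rho z$, which commutes with $\Lambda$: $f_{j_*}=\Lambda+g_{j_*}$ with $g_{j_*}(z)=\rho^{-1}\tilde g(\rho z)$. As $|\tilde g(z)|_\infty\le C|z|_\infty^2$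 near $O$, for small $\rho>0$ the map $g_{j_*}$ is holomorphic on the polydisc $D_{j_*}$ with norm at most $C\rho e^2\le\gamma\sigma_{j_*}$.

Assume inductively that $f_j=\Lambda+g_j$ is holomorphic on $D_j$, that $g_j$ has order $\ge2^j+1$, and that $\eta_j=\|g_j\|_{D_j}\le\gamma\sigma_j$. By Lemmas~\ref{lem:domains} and~\ref{lem:divisors} and by \eqref{eq:start}, Lemma~\ref{lem:step} applies with $D=D_j$, $E=E_j$, $E^6=D_{j+1}$, $N=2^j$, $\sigma=\sigma_j$. It yields $\varphi_j=\mathrm{id}+h_j$ with $\varphi_j(D_{j+1})\subset D_j$, and $f_{j+1}=\varphi_j^{-1}\circ f_j\circ\varphi_j=\Lambda+g_{j+1}$ on $D_{j+1}$ with $g_{j+1}$ of order $\ge2^{j+1}+1$ and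
\[
\eta_{j+1}\le2e^{-2\cdot2^{3j/4}}\eta_j\le2e^{-2}\eta_j\le2^{-1/4}\gamma\sigma_j=\gamma\sigma_{j+1}.
\]
So the induction continues for all $j\ge j_*$.

Let $\Phi_J=\varphi_{j_*}\circ\dots\circ\varphi_J$. It maps $D_{J+1}\supset P$ into $D_{j_*}$, so $\|\Phi_J\|_P\le e$, and by Lemma~\ref{lem:standard}(a) its coefficient of $z^k$ is bounded by $e\cdot e^{b|k|}$. Since $h_{J+1}$ has order $\ge2^{J+1}+1$, the maps $\Phi_{J+1}=\Phi_J\circ\varphi_{J+1}$ and $\Phi_J$ have the same Taylor coefficients up to degree $2^{J+1}$. Hence there is a power series $\Phi$ that agrees with each $\Phi_J$ up to degree $2^{J+1}$. It obeys the same coefficient bounds, so it converges on $P$, and $\Phi(O)=O$, $d\Phi_O=\mathrm{id}$. Comparing terms of degree $\le2^{J+1}$ in $f_{j_*}\circ\Phi_J=\Phi_J\circ(\Lambda+g_{J+1})$ shows that $f_{j_*}\circ\Phi-\Phi\circ\Lambda$ has order $\ge2^{J+1}+1$ for every $J$, so it vanishes. The germ $z\mapsto\chi(\rho\,\Phi(z))$ linearizes $f$. This proves Theorem~\ref{thm:criterion}.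

\section{Multipliers with prescribed small divisors}\label{sec:arith}

From now on $n\ge2$. We first fix target directions, depths and levels, following Section~\ref{sec:plane}, and then construct $k_m$ and $\lambda$.

\subsection{Generations of directions}\label{sec:generations}

For $r\ge1$ let
\[
\delta_r=\frac1{r(1+\log r)^2}\in(0,1],\qquad V=3\sum_{r\ge1}\delta_r<\infty .
\]
This sequence is summable, while $\sum\delta_r^{\,q}=\infty$ for every $q<1$: for $q\le0$ the terms are $\ge1$, and for $0<q<1$ we have $(r(1+\log r)^2)^q\le r$ for large $r$. Also $\delta_r\ge1/(4r^2)$, because $1+\log r\le2\sqrt r$ (true at $r=1$, and $1/r\le1/\sqrt r$).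

Let $\Delta'=\{s\in\Delta:\ s_i\ge\frac1{2n}\ \forall i\}$, a compact set of positive $(n-1)$-dimensional volume. Let $\Sigma_r\subset\Delta'$ be a maximal subset with pairwise Euclidean distances $\ge5\sqrt{\delta_r}$; it is finite and nonempty. By maximality the balls of radius $5\sqrt{\delta_r}$ about the points of $\Sigma_r$ cover $\Delta'$, and each meets the hyperplane $\sum s_i=1$ in an $(n-1)$-dimensional ball of the same radius. Comparing volumes,
\begin{equation}\label{eq:count}
\#\Sigma_r\ge c_2\,\delta_r^{-(n-1)/2},\qquad c_2=c_2(n)>0 .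
\end{equation}
List the points of $\Sigma_1$, then those of $\Sigma_2$, and so on, as $\hat s_1,\hat s_2,\dots$. If $\hat s_m$ is listed as a point of $\Sigma_r$, put
\[
r(m)=r,\qquad w_m=\delta_r,\qquad v_m=-3\sum_{r'<r}\delta_{r'}\in[-V,0].
\]
Then $r(m)$ is nondecreasing and $r(m)\le m$, so $w_m\ge1/(4m^2)$.

\begin{proposition}\label{prop:arith}
There is $X_0=X_0(n)$ such that for every $\omega\in\mathbb{R}^n$ and every power of two $T\ge X_0$ there are $k_m\in\mathbb{Z}_{\ge2}^n$ $(m\ge1)$, $K_0\ge1$ and $\alpha\in\mathbb{R}^n$ with $|\alpha-\omega|_\infty\le T^{-1}+2T^{-1/2}$ such that, for $\lambda_i=e^{2\pi\sqrt{-1}\,\alpha_i}$ and $w_m,v_m,V$ as above, conditions \textup{(H1)--(H3)} hold with $\mu=\frac1{4n}$, and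
\begin{equation}\label{eq:upper}
|\lambda^{k_m}-1|\le e^{-w_m|k_m|/2}\qquad\text{for all } m .
\end{equation}
\end{proposition}

Let $\|t\|=\mathrm{dist}(t,\mathbb{Z})$ for real $t$. Since $|\lambda^\kappa-1|=2|\sin(\pi\,\kappa\cdot\alpha)|$,
\begin{equation}\label{eq:sin}
4\|\kappa\cdot\alpha\|\le|\lambda^\kappa-1|\le2\pi\|\kappa\cdot\alpha\| .
\end{equation}
So $\alpha$ must be exponentially close to a hyperplane $k_m\cdot\beta\in\mathbb{Z}$ for each $m$, not too close, and far from the hyperplanes $\kappa\cdot\beta\in\mathbb{Z}$ with $\kappa$ not a multiple of some $k_m$. We obtain $\alpha$ as a limit. At stage $m$ we choose a point $\beta_m$ on a hyperplane $k_m\cdot\beta\in\mathbb{Z}$ whose free coordinates are algebraic, so that no unrelated hyperplane passes near it, and then step off the hyperplane by an amount $t_m$ between $e^{-w_m|k_m|}$ and $e^{-w_m|k_m|/2}$. The growth of $|k_m|$ is constrained on both sides. Stage $m+1$ moves the point by about $1/|k_{m+1}|$, which must be much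 less than $t_m$, so $|k_{m+1}|$ must be at least exponential in $|k_m|$. The point $\beta_m$ controls only the $\kappa$ with $|\kappa|$ between a power of $\log|k_m|$ and a power of $|k_m|$; for these ranges to cover all large $\kappa$, $|k_{m+1}|$ must be at most exponential in $|k_m|$.

\subsection{A Liouville inequality}

\begin{lemma}\label{lem:liouville}
Let $\vartheta_i=2^{(i-1)/n}$ for $2\le i\le n$ and $c_1=(4n)^{-(n-1)}$. For integers $q_0,q_2,\dots,q_n$ with $Q=\max_{i\ge2}|q_i|\ge1$,
\[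
\Bigl|q_0+\sum_{i\ge2}q_i\vartheta_i\Bigr|\ge c_1Q^{-(n-1)} .
\]
\end{lemma}

\begin{proof}
The polynomial $Y^n-2$ is irreducible over $\mathbb{Q}$ by Eisenstein's criterion, so $1,\vartheta_2,\dots,\vartheta_n$ is a basis of the field $\mathbb{Q}(2^{1/n})$ and $y=q_0+\sum q_i\vartheta_i$ is a nonzero algebraic integer. Its norm, the product of its images under the $n$ embeddings of the field in $\mathbb{C}$, is a nonzero integer. (For $n=2$ it is $(q_0+q_2\sqrt2)(q_0-q_2\sqrt2)=q_0^2-2q_2^2$.) We may assume $|y|\le1$. Then $|q_0|\le1+2(n-1)Q$. Each embedding multiplies $2^{1/n}$ by an $n$th root of unity, so it preserves $|\vartheta_i|<2$, and each image of $y$ has modulus at most $1+4(n-1)Q\le4nQ$. Hence $1\le|y|(4nQ)^{n-1}$.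
\end{proof}

\subsection{Proof of Proposition~\ref{prop:arith}}

Choose $X_0\ge16n^2$ so large that
\begin{align}
81^nX^{5n+1}&\le c_1e^{\frac34X^{1/2}}&&\text{for all }X\ge X_0,\label{eq:L1}\\
2c_1Y^{-(n-1)}e^{-(n+1)Y^{1/4}}&\ge e^{-Y^{1/2}}&&\text{for all }Y\ge(\log X_0)^4.\label{eq:L2}
\end{align}
For $X\ge X_0\ge64$ we use freely that $e^{2X}\ge16X$, $e^{2X}>4X^2$, $\frac34e^X\ge2X$, $e^{5X/4}\ge32X$, $X\ge\log(5n)$ and $X^{3/4}\ge4n$.

\emph{Step 1: the multi-indices.} Let $T_1=T$, and for $m\ge2$ let $T_m$ be a power of two with $e^{2|k_{m-1}|}\le T_m\le2e^{2|k_{m-1}|}$. Put $k_{m,1}=T_m$, and for $i\ge2$ let $k_{m,i}$ be an odd integer with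
\[
k_{m,i}=T_m\hat s_{m,i}/\hat s_{m,1}+\epsilon_i,\qquad|\epsilon_i|\le1;
\]
set $\epsilon_1=0$. The entries of $k_m$ have greatest common divisor $1$, since one is a power of two and another is odd. By induction $|k_m|\ge T_m\ge X_0$, and $k_{m,i}\ge T_m/(2n)-1\ge2$. With $\epsilon=\sum\epsilon_i$ we have $|k_m|=T_m/\hat s_{m,1}+\epsilon$, so $s_{m,i}-\hat s_{m,i}=(\epsilon_i-\hat s_{m,i}\epsilon)/|k_m|$. Summing absolute values over $i$,
\begin{equation}\label{eq:direction}
|s_m-\hat s_m|_2\le\frac{2n}{|k_m|},\qquad s_{m,i}\ge\frac1{2n}-\frac{2n}{16n^2}\ge\frac1{4n}.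
\end{equation}
Moreover $|k_{m+1}|\le2nT_{m+1}+n\le5ne^{2|k_m|}$, so
\begin{equation}\label{eq:growth}
|k_{m+1}|\ge e^{2|k_m|},\qquad\log|k_{m+1}|\le3|k_m| .
\end{equation}
Now (H1) follows from \eqref{eq:direction} and \eqref{eq:growth}. By induction $|k_m|\ge16m^4$: indeed $|k_1|\ge16$ and $|k_{m+1}|\ge16|k_m|\ge16(2m)^4\ge16(m+1)^4$. Therefore
\begin{equation}\label{eq:weights}
w_m\ge\frac1{4m^2}\ge|k_m|^{-1/2},\qquad w_m|k_m|\ge|k_m|^{1/2}\ge4 .
\end{equation}

\emph{Step 2: condition (H2).} Let $l<m$. If $r(l)<r(m)$, then $v_m\le-3\sum_{r'\le r(l)}\delta_{r'}=v_l-3w_l$. If $r(l)=r(m)=r$, then $v_l=v_m$, and $\hat s_l,\hat s_m$ are distinct points of $\Sigma_r$. For $q=l,m$, \eqref{eq:direction} and \eqref{eq:weights} give $|s_q-\hat s_q|_2\le\frac12|k_q|^{-1/4}\le\frac12\sqrt{\delta_r}$. Hence $|s_l-s_m|_2\ge4\sqrt{\delta_r}$ and $\frac12|s_l-s_m|_2^2\ge8\delta_r\ge3w_l$.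

\emph{Step 3: the approximants.} Let $\beta_0'=\omega$. Given $\beta'_{m-1}$, define $\beta_m\in\mathbb{R}^n$ by
\[
\beta_{m,i}=\frac{p_i+\vartheta_i}{T_m}\quad(i\ge2),\qquad\beta_{m,1}=\frac1{T_m}\Bigl(p_1-\sum_{i\ge2}k_{m,i}\beta_{m,i}\Bigr),
\]
with integers $p_2,\dots,p_n$ and then $p_1$ (depending on $m$) chosen so that $|\beta_m-\beta'_{m-1}|_\infty\le1/T_m$; this is possible because each coordinate moves in steps of $1/T_m$. Then $k_m\cdot\beta_m=p_1\in\mathbb{Z}$. Put
\[
t_m=\tfrac14e^{-\frac34w_m|k_m|},\qquad\beta_m'=\beta_m+\frac{t_m}{T_m}\,e_1,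
\]
so that $k_m\cdot\beta'_m=p_1+t_m$ and $|\beta_m'-\beta_m|_\infty\le t_m$.

We claim that
\begin{equation}\label{eq:dioph}
\|\kappa\cdot\beta_m\|\ge c_1|\kappa|^{-(n-1)}|k_m|^{-(n+1)}\qquad(\kappa\in\mathbb{Z}^n\setminus\mathbb{Z}k_m).
\end{equation}
Let $d_i=\kappa_iT_m-\kappa_1k_{m,i}$ for $i\ge2$. Substituting the definition of $\beta_{m,1}$ gives $T_m\,\kappa\cdot\beta_m=\kappa_1p_1+\sum_{i\ge2}d_i\beta_{m,i}$, so for every integer $q$
\[
T_m^2(\kappa\cdot\beta_m+q)=\Bigl[T_m(\kappa_1p_1+qT_m)+\sum_{i\ge2}d_ip_i\Bigr]+\sum_{i\ge2}d_i\vartheta_i,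
\]
and the bracket is an integer. If all $d_i$ vanished, then $\kappa=\theta k_m$ with $\theta=\kappa_1/T_m$; writing $1=y\cdot k_m$ with $y\in\mathbb{Z}^n$, we would get $\theta=y\cdot\kappa\in\mathbb{Z}$, contrary to $\kappa\notin\mathbb{Z}k_m$. Also $|d_i|\le(|\kappa_i|+|\kappa_1|)|k_m|\le|\kappa||k_m|$ and $T_m\le|k_m|$. Lemma~\ref{lem:liouville} gives \eqref{eq:dioph}.

\emph{Step 4: the limit.} By \eqref{eq:weights} and \eqref{eq:growth}, $t_{m+1}\le e^{-\frac34|k_{m+1}|^{1/2}}\le e^{-\frac34e^{|k_m|}}\le e^{-2|k_m|}$, and $1/T_{m+1}\le e^{-2|k_m|}$. So $|\beta'_{m+1}-\beta'_m|_\infty\le2e^{-2|k_m|}$. Consecutive bounds decrease by a factor at least $2$, so $\beta'_m$ converges to some $\alpha$ with $|\alpha-\beta'_m|_\infty\le4e^{-2|k_m|}$. Since $w_m\le1$,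
\[
|k_m|\,|\alpha-\beta'_m|_\infty\le4|k_m|e^{-2|k_m|}\le\tfrac18e^{-\frac34|k_m|}\le\tfrac12t_m .
\]
Consequently, using \eqref{eq:weights} in the last inequality,
\begin{equation}\label{eq:limit}
k_m\cdot\alpha\in\mathbb{Z}+\bigl[\tfrac12t_m,\tfrac32t_m\bigr],\qquad|\alpha-\beta_m|_\infty\le2t_m\le\tfrac12e^{-\frac34|k_m|^{1/2}} .
\end{equation}
For $m=1$ this gives $|\alpha-\omega|_\infty\le T^{-1}+\frac12e^{-\frac34T^{1/2}}\le T^{-1}+2T^{-1/2}$, because $e^{-Y}\le1/Y$ for $Y>0$.

\emph{Step 5: multiples of $k_m$.} By \eqref{eq:sin} and \eqref{eq:limit}, $|\lambda^{k_m}-1|\le2\pi\cdot\frac32t_m=\frac{3\pi}4e^{-\frac34w_m|k_m|}$, and $\frac{3\pi}4<e\le e^{w_m|k_m|/4}$ by \eqref{eq:weights}. This proves \eqref{eq:upper}. Let $a$ be an integer with $1\le|a|\le81|k_m|^3$. By \eqref{eq:L1}, $81|k_m|^3\le e^{\frac34|k_m|^{1/2}}$, so $|a|\cdot\frac32t_m\le\frac38<\frac12$. Writing $k_m\cdot\alpha$ as an integer plus $t\in[\frac12t_m,\frac32t_m]$, we get $\|ak_m\cdot\alpha\|=|a|t\ge\frac12t_m$.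 Hence, since $e^{w_m|k_m|/4}\ge2$,
\begin{equation}\label{eq:lower}
|\lambda^{ak_m}-1|\ge2t_m=\tfrac12e^{-\frac34w_m|k_m|}\ge e^{-w_m|k_m|}\qquad\bigl(1\le|a|\le81|k_m|^3\bigr).
\end{equation}
This contains the last assertion of (H3).

\emph{Step 6: the alternative in (H3).} Let $L_m=(\log|k_m|)^4$, which increases to $\infty$; by \eqref{eq:growth}, $L_{m+1}\le81|k_m|^4$. Put $K_0=L_1\ge1$. Given $\kappa$ with $|\kappa|\ge K_0$, choose $m$ with $L_m\le|\kappa|<L_{m+1}$.

Suppose $\kappa\notin\mathbb{Z}k_m$. By \eqref{eq:L1}, $|\kappa|^n|k_m|^{n+1}\le81^n|k_m|^{5n+1}\le c_1e^{\frac34|k_m|^{1/2}}$, so \eqref{eq:dioph} and \eqref{eq:limit} give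
\[
\|\kappa\cdot\alpha\|\ge c_1|\kappa|^{-(n-1)}|k_m|^{-(n+1)}-\tfrac12|\kappa|e^{-\frac34|k_m|^{1/2}}\ge\tfrac12c_1|\kappa|^{-(n-1)}|k_m|^{-(n+1)} .
\]
Now $|\kappa|\ge L_m$ means $|k_m|\le e^{|\kappa|^{1/4}}$. By \eqref{eq:sin} and \eqref{eq:L2}, $|\lambda^\kappa-1|\ge2c_1|\kappa|^{-(n-1)}e^{-(n+1)|\kappa|^{1/4}}\ge e^{-|\kappa|^{1/2}}$.

Suppose $\kappa=ak_m$. Then $1\le|a|\le81|k_m|^3$. If $|a|\le|k_m|$, then $\kappa$ has the exceptional form allowed in (H3). If $|a|>|k_m|$, then $|\kappa|=|a||k_m|>|k_m|^2$ and \eqref{eq:lower} gives $|\lambda^\kappa-1|\ge e^{-|k_m|}\ge e^{-|\kappa|^{1/2}}$. This proves (H3) and the proposition.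

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Consider all $\lambda$ given by Proposition~\ref{prop:arith}. Since $\omega$ is arbitrary and $T$ can be arbitrarily large, the vectors $\alpha$ are dense in $\mathbb{R}^n$, so the $\lambda$ are dense in $(S^1)^n$. Theorem~\ref{thm:criterion} gives (i) and (ii).

For (iii), let $j_m$ be defined as before by $2^{j_m}\le|k_m|<2^{j_m+1}$; by (H1) the $j_m$ are distinct. The multi-index $k_m+e_1$ has length $|k_m|+1\le2^{j_m+1}$, so \eqref{eq:upper} gives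
\[
\Omega_\lambda(2^{j_m+1})\le|\lambda^{k_m+e_1}-\lambda_1|=|\lambda^{k_m}-1|\le e^{-w_m|k_m|/2},
\]
and therefore
\[
-2^{-j_m}\log\Omega_\lambda(2^{j_m+1})\ge\frac{w_m|k_m|}{2\cdot2^{j_m}}\ge\frac{w_m}2 .
\]
Let $1\le p<\frac{n+1}2$ and $q=p-\frac{n-1}2<1$. By \eqref{eq:count},
\[
\sum_\nu\Bigl[\bigl(-2^{-\nu}\log\Omega_\lambda(2^{\nu+1})\bigr)^+\Bigr]^p\ge2^{-p}\sum_mw_m^p=2^{-p}\sum_r\#\Sigma_r\,\delta_r^{\,p}\ge2^{-p}c_2\sum_r\delta_r^{\,q}=+\infty,
\]
as noted in Section~\ref{sec:generations}. The value $p=1$ is allowed because $n\ge2$, so the positive parts of the terms of \eqref{eq:bryuno} have infinite sum. Since $\Omega_\lambda\le2$ on $(S^1)^n$, the $\nu$th term is at least $-2^{-\nu}\log2$, so the negative terms sum to at least $-2\log2$. The series in \eqref{eq:bryuno} diverges to $+\infty$, and Theorem~\ref{thm:main} is proved.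

\begin{thebibliography}{1}
\bibitem{Abate} Marco Abate, \emph{Discrete local holomorphic dynamics}, arXiv:math/0310089 (2003).
\end{thebibliography}
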